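# Cell count and word length in finitely generated diagram groups

## 1. Semigroup presentations and Squier complexes

**Definition (presentation).** A semigroup presentation $\mathcal P=\langle \Sigma\mid\mathcal R\rangle$ consists of an alphabet $\Sigma$ and a set $\mathcal R$ of relations $u=v$ between nonempty words. Nothing is assumed finite. We write $\Sigma^+$ for the set of nonempty words and $\Sigma^*$ for the set of all words, including the empty word $\emptyset$. The arrow $u\to v$ stands for a relation used in a chosen direction, and $v\to u$ is the same relation used in the other direction.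

Let $M$ be the semigroup presented by $\mathcal P$. Let $M^1=M\sqcup\{1\}$ be $M$ with a *new* identity adjoined, even if $M$ already has one. For $p\in\Sigma^*$ let $[p]\in M^1$ be its class. Then $[p][q]=[pq]$, and $[p]=1$ if and only if $p$ is empty.

*Examples.* Two presentations will accompany us. In
$$\mathcal A=\langle a,b,c\mid a=b,\ b=c,\ c=a\rangle$$
a word is determined modulo the relations by its length, so $M$ is $\{t,t^2,t^3,\dots\}$ with $t=[a]=[b]=[c]$. In
$$\mathcal X=\langle x\mid x=x^2\rangle$$
all nonempty words are equal, so $M=\{\theta\}$ with $\theta\theta=\theta$, while $M^1=\{1,\theta\}$ has two elements.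

**Definition (Squier complex).** Fix a base word $w\in\Sigma^+$. The Squier complex $S(\mathcal P,w)$ is the following cube complex. Its vertices are the words of $\Sigma^+$ equal to $w$ modulo $\mathcal P$. For $a,b\in\Sigma^*$, an edge $(a,u\to v,b)$ links $aub$ and $avb$ whenever $u=v$ or $v=u$ is a relation of $\mathcal R$. Its $n$-cubes $(a_1,u_1\to v_1,\dots,a_n,u_n\to v_n,a_{n+1})$, with all $a_i\in\Sigma^*$, correspond to applying $n$ relations independently to the disjoint subwords $u_1,\dots,u_n$ of $a_1u_1\cdots a_nu_na_{n+1}$.

So an edge path is a derivation, which replaces one subword at a time. The squares say that two replacements on disjoint subwords may be done in either order. Only the $2$-skeleton matters for the fundamental group.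

*Examples.* $S(\mathcal A,a)$ is a triangle with vertices $a,b,c$. $S(\mathcal A,aa)$ has the nine words of length two as vertices and is the product of two triangles, a torus. $S(\mathcal X,x)$ has the vertices $x,x^2,x^3,\dots$, and there are exactly $k$ edges $(x^i,x\to x^2,x^{k-1-i})$, $0\le i\le k-1$, from $x^k$ to $x^{k+1}$. The two edges from $x^2$ to $x^3$ are two sides of the square $(\emptyset,x\to x^2,\emptyset,x\to x^2,\emptyset)$, whose opposite corner is $x^4$.

**Definition (diagram group).** $D(\mathcal P,w)$ is the fundamental group of $S(\mathcal P,w)$ based at $w$. A group is a diagram group if it is isomorphic to some $D(\mathcal P,w)$.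

*Examples.* $D(\mathcal A,a)\cong\mathbb Z$ and $D(\mathcal A,aa)\cong\mathbb Z^2$. The group $D(\mathcal X,x)$ is Thompson's group $F$.

## 2. Diagrams, dipoles, and the order on cells

We count with diagrams rather than with edge paths, because a diagram forgets the order in which independent replacements were made.

**Definition (diagram).** Take a derivation $w_0\to w_1\to\cdots\to w_n$ whose $i$-th step is the edge $e_i=(L_i,u_i\to v_i,R_i)$, so that $w_{i-1}=L_iu_iR_i$ and $w_i=L_iv_iR_i$. Draw a path labeled $w_0$ from left to right. At step $i$, glue a cell below the subpath $u_i$ of the current path; its top path is $u_i$, and its bottom path is a new path labeled $v_i$. The current path is now labeled $w_i$. The final drawing, up to isotopy, is a $(w_0,w_n)$-diagram, with top label $w_0$ and bottom label $w_n$. Every diagram over $\mathcal P$ arises in this way. A $(w,w)$-diagram is called spherical.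

The diagram with the single step $(L,u\to v,R)$ is the atomic diagram $L+(u\to v)+R$. Here $+$ is the horizontal sum, which puts diagrams side by side. Composition $AB$, written left to right, glues $B$ below $A$ when the bottom label of $A$ is the top label of $B$. A word $p$ also denotes the diagram without cells on the path $p$.

**Definition (dipole).** A dipole is a pair of cells $(\pi_1,\pi_2)$ such that the bottom path of $\pi_1$ coincides with the top path of $\pi_2$, and $\pi_2$ is the mirror image of $\pi_1$. Removing it means deleting both cells and identifying the top path of $\pi_1$ with the bottom path of $\pi_2$. A diagram is reduced if it has no dipole.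

*Example.* Over $\mathcal X$ let
$$\Delta_0=(x\to xx)\,\bigl((x\to xx)+x\bigr)\,\bigl(x+(xx\to x)\bigr)\,(xx\to x).\tag{1}$$
Read as a derivation: split $x$; split the first letter of $xx$; merge the last two letters of $xxx$; merge $xx$. Call the cells $c_1,\dots,c_4$ and name the edges: $c_1$ has bottom path $\epsilon_1\epsilon_2$; $c_2$ has top path $\epsilon_1$ and bottom path $\epsilon_3\epsilon_4$; $c_3$ has top path $\epsilon_4\epsilon_2$ and bottom path $\epsilon_5$; $c_4$ has top path $\epsilon_3\epsilon_5$. No bottom path of a cell ($\epsilon_1\epsilon_2$, $\epsilon_3\epsilon_4$, $\epsilon_5$, or the final edge) is the whole top path of another cell. So $\Delta_0$ is reduced and has $4$ cells.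

We use the following standard facts (Kilibarda; Guba–Sapir, *Diagram groups*, Mem. AMS 620, 1997).

* **Fact A.** Diagrams modulo insertion and removal of dipoles form a groupoid with object set $\Sigma^*$ (the empty word has only the identity morphism). There is a morphism $p\to q$ exactly when $p=q$ modulo $\mathcal P$. The horizontal sum is well defined on morphisms and satisfies the interchange law $(A+B)(A'+B')=AA'+BB'$. The inverse is the mirror image. The group $D(\mathcal P,w)$ is the vertex group at $w$: a loop in $S(\mathcal P,w)$ goes to the class of its diagram.
* **Fact B.** Each morphism is represented by a unique reduced diagram, obtained from any representing diagram by removing dipoles in any order.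

For a spherical diagram, or any morphism $g$, let $\#(g)$ be the number of cells of its reduced diagram. Gluing reduced diagrams of $g$ and $h$ gives a diagram of $gh$ with $\#(g)+\#(h)$ cells, and reduction only deletes cells. Hence
$$\#(gh)\le\#(g)+\#(h),\qquad \#(g^{-1})=\#(g).\tag{2}$$

The next lemma tells us in which orders the cells of a given diagram may be applied. In the drawing, each edge is created once, either at the start or as part of the bottom path of one cell. It leaves the current path when a cell is glued below it, and it never returns. So each edge lies on the bottom path of at most one cell and on the top path of at most one cell. Write $c<c'$ for the transitive closure of the relation "the bottom path of $c$ shares an edge with the top path of $c'$".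

**Lemma 1.** Let $\Delta$ be a diagram.

1. The relation $<$ is a strict partial order on the cells of $\Delta$, and each derivation of $\Delta$ lists the cells in a linear extension of it.
2. Every linear extension comes from a derivation of $\Delta$. Any two linear extensions are linked by exchanges of adjacent incomparable cells, and such cells act on disjoint subwords.
3. Let $Q$ be a down-closed set of cells. The path reached after applying the cells of $Q$ depends only on $Q$. A cell outside $Q$ is minimal among the remaining cells if and only if its top path lies on that path.

*Proof.* (1) If the bottom path of $c$ shares an edge with the top path of $c'$, this edge is created when $c$ is glued, so $c'$ is glued later. Hence $c<c'$ implies that $c$ precedes $c'$ in any derivation of $\Delta$.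

(2) Suppose $c_i$ and $c_{i+1}$ are consecutive in a derivation and incomparable. The top path of $c_{i+1}$ is a nonempty interval of $w_i=L_iv_iR_i$ without an edge of $v_i$, and $v_i$ is a nonempty interval, so the top path lies in $L_i$ or in $R_i$. If $L_i=L'u_{i+1}L''$, we may replace the two steps by
$$(L',\ u_{i+1}\to v_{i+1},\ L''u_iR_i),\qquad (L'v_{i+1}L'',\ u_i\to v_i,\ R_i),$$
with the same drawing. The case of $R_i$ is symmetric. Now let $d_1,\dots,d_n$ be any linear extension, and start from the listing of some derivation. A cell standing before $d_1$ in the listing is not above $d_1$ because of the listing, and not below $d_1$ because $d_1$ comes first in the other extension. So it is incomparable with $d_1$, and exchanges bring $d_1$ to the front. The cells then standing between $d_1$ and $d_2$ precede $d_2$ in one extension and follow it in the other, so they are incomparable with $d_2$; bring $d_2$ to second place, and so on. After each exchange the list is again that of a derivation of $\Delta$.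

(3) The edges of the path reached are those that lie on the top path of $\Delta$ or on the bottom path of a cell of $Q$, and do not lie on the top path of a cell of $Q$. This depends only on $Q$. If $c$ is minimal among the remaining cells, there is a linear extension listing $Q$ first and then $c$; by (2) some derivation glues $c$ right after $Q$, so its top path lies on the path reached. Conversely, if the top path of $c\notin Q$ lies on that path, each edge of it is on the top path of $\Delta$ or on the bottom path of a cell of $Q$. So every cell whose bottom path meets the top path of $c$ is in $Q$, and, $Q$ being down-closed, so is every cell $<c$. $\square$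

In particular, we get a derivation of $\Delta$ by repeatedly choosing *any* remaining cell whose top path lies on the current path. In $\Delta_0$ the order is $c_1<c_2<c_3<c_4$, so there is only one derivation.

## 3. Property B

**Definition (Property B).** Let $D(\mathcal P,w)$ be finitely generated, let $S$ be a finite generating set, and let $|\cdot|$ be the associated word length. We say that $D(\mathcal P,w)$ satisfies Property B if there are constants $C_1,C_2>0$ with
$$C_1\cdot\#(\Delta)\le|\Delta|\le C_2\cdot\#(\Delta)\qquad\text{for all }\Delta\in D(\mathcal P,w).$$

Two finite generating sets give word lengths that bound each other up to constant factors, so the choice of $S$ does not matter. The definition does, however, refer to the pair $(\mathcal P,w)$ and not just to the group, because $\#$ does.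

*Example.* In $D(\mathcal A,a)\cong\mathbb Z$ let $g$ be the loop $a\to b\to c\to a$. For $n\ge 0$ the diagram of $g^n$ is a column of $3n$ cells without dipoles, so $\#(g^n)=3|n|$ for all $n\in\mathbb Z$, while $|g^n|=|n|$ for $S=\{g\}$. Property B holds with $C_1=C_2=1/3$.

For the particular realizations of Thompson's group $F$, namely $D(\mathcal X,x)$, and of the lamplighter group $\mathbb Z\wr\mathbb Z$ considered by Arzhantseva, Guba and Sapir, Property B holds. The question treated here comes from Anthony Genevois, "Hyperplanes of Squier's cube complexes", arXiv:1507.01667 (2015):

> Do all finitely generated diagram groups satisfy Property B? That is, does $D(\mathcal P,w)$ satisfy Property B for every semigroup presentation $\mathcal P$ and every base word $w$ such that $D(\mathcal P,w)$ is finitely generated?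

In plain words: if a reduced diagram is small, is it a short product of generators? The answer is yes, for arbitrary and possibly infinite presentations. This is Theorem 7 below.

One half is immediate.

**Lemma 2.** Let $H\ne1$ be a subgroup of $D(\mathcal P,w)$ with a finite generating set $S$. Then $\#(h)\le \bigl(\max_{s\in S}\#(s)\bigr)\,|h|_S$ for all $h\in H$, and the maximum is positive.

*Proof.* Write $h$ as a product of $|h|_S$ elements of $S^{\pm1}$ and apply (2). Some $s\in S$ is nontrivial, so its reduced diagram has a cell. $\square$

## 4. Finite Squier complexes, and infinitely many edge labels over $x=x^2$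

In $D(\mathcal A,aa)$, the element $(g^m,g^n)$ of $\mathbb Z^2$ has as diagram two columns side by side, and $\#=3|m|+3|n|$. So Property B holds with $C_1=C_2=1/3$ for the two obvious generators.

More generally, suppose $S(\mathcal P,w)$ has finitely many vertices and edges. For each vertex $z$ choose a morphism $\gamma_z:z\to w$, with $\gamma_w$ the identity, and give an oriented edge $e$ from $z$ to $z'$ the label
$$\lambda(e)=\gamma_z^{-1}\,e\,\gamma_{z'}\in D(\mathcal P,w).$$
A reduced diagram $\Delta$ with $n$ cells has a derivation $e_1\cdots e_n$, which is a loop at $w$. The inner $\gamma$'s cancel, so $\Delta=\lambda(e_1)\cdots\lambda(e_n)$. There are finitely many labels. Hence they form a finite generating set, $\Delta$ has length at most $\#(\Delta)$ in it, and with Lemma 2 we obtain Property B.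

When the complex is infinite, one would hope to choose the $\gamma_z$ so well that only finitely many labels occur. This is already impossible for $F$.

*Claim.* In $S(\mathcal X,x)$, for every choice of the $\gamma_z$, the $k$ edges from $x^k$ to $x^{k+1}$ have $k$ different labels.

*Proof.* Let $e_i=(x^i,x\to x^2,x^{k-1-i})$. For $i\ne j$ we have $\lambda(e_i)\lambda(e_j)^{-1}=\gamma_{x^k}^{-1}\,e_ie_j^{-1}\,\gamma_{x^k}$. The diagram $e_ie_j^{-1}$ splits letter $i+1$ and then merges letters $j+1$ and $j+2$ of $x^{k+1}$. The bottom path of the first cell is not the top path of the second, so the diagram is reduced and nontrivial. $\square$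

So infinitely many labels occur. As $F$ is finitely generated (Section 6 shows it by hand) and its balls are finite, the labels have unbounded length, and the bound on $|\Delta|$ breaks down. The obstruction is visible: a label built from a path chosen at each *vertex* must remember *where* in the word $x^k$ the edge acts. We therefore choose the path to $w$ not from a word $z$, but from a word together with a marked place $z=p|q$, which we put next to the replacement being made. Then the label should need only the classes $[p]$ and $[q]$. There are two things to pay attention to. These classes must range over a finite set; finite generation will give this (Section 5). And moving the mark has a price, which must be kept proportional to the number of cells (Section 7).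

## 5. Types of cells

**Definition (type).** The type of an oriented edge $e=(a,u\to v,b)$ of $S(\mathcal P,w)$ is
$$\tau(e)=\bigl([a],\ u\to v,\ [b]\bigr).$$
The type of a cell of a $(w,w)$-diagram is the type of its edge in some derivation of the diagram.

The type of a cell does not depend on the derivation. By Lemma 1(2) it suffices to look at an exchange of adjacent incomparable cells. In the notation of that proof, the left context of $u_i\to v_i$ changes from $L'u_{i+1}L''$ to $L'v_{i+1}L''$, and the right context of $u_{i+1}\to v_{i+1}$ changes from $L''v_iR_i$ to $L''u_iR_i$. The other contexts stay, and the classes do not change since $[u_j]=[v_j]$.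

*Example.* Over $\mathcal X$ there are only eight types, $(f,x\to x^2,s)$ and $(f,x^2\to x,s)$ with $f,s\in\{1,\theta\}$. The cells of $\Delta_0$ have, in order, the types $(1,x\to x^2,1)$, $(1,x\to x^2,\theta)$, $(\theta,x^2\to x,1)$, $(1,x^2\to x,1)$.

The next lemma is the only place where we exploit finite generation for the upper bound: types cannot appear out of nowhere when we multiply.

**Lemma 3.** Let $g_1,\dots,g_k\in D(\mathcal P,w)$ be given by reduced diagrams. Every cell of the reduced diagram of $g_1\cdots g_k$ has the type of a cell of some $g_j$.

*Proof.* The concatenation of the diagrams corresponds to the concatenation of loops at $w$ in $S(\mathcal P,w)$, so its cell types are those of the $g_j$. By Fact B we reach the reduced diagram by removing dipoles, so it suffices to see that removing a dipole $(\pi_1,\pi_2)$ does not change the types of the other cells.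

If the bottom path of a cell $c$ shares an edge with the top path of $\pi_2$, that edge is on the bottom path of $\pi_1$, so $c=\pi_1$. Hence every cell $<\pi_2$ is $\pi_1$ or is $<\pi_1$. So there is a linear extension that lists first all cells $<\pi_1$, then $\pi_1$, then $\pi_2$, then the rest. In the corresponding derivation, $\pi_1$ and $\pi_2$ are consecutive steps $e\,e^{-1}$, a backtrack. Removing the dipole produces the diagram of the derivation with this backtrack deleted. All other edges of the derivation stay as they were, and so do their types. $\square$

So if $S$ is a finite generating set, the finitely many types of the cells of the elements of $S^{\pm1}$ are the only types that occur in reduced spherical diagrams at all.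

## 6. Labels attached to a word with a pointer

We choose, for each vertex with a marked splitting $p|q$, a morphism $B(p|q):pq\to w$. The construction is made so that the two elementary moves, crossing a letter and applying a cell just left of the pointer, have labels that see only classes.

**Choices.** For each $f\in M^1$ choose a word $\hat f$ with $[\hat f]=f$; here $\hat1=\emptyset$ and $\widehat{[w]}=w$. For $f,s\in M^1$ and $x\in\Sigma$ choose morphisms
$$\Theta_{f,x}:\hat f\,x\to\widehat{f[x]},\qquad \Psi_{x,s}:x\,\hat s\to\widehat{[x]s}.$$
For $f,s\in M^1$ with $fs=[w]$ choose $\Omega_{f,s}:\hat f\,\hat s\to w$, with $\Omega_{1,[w]}$ and $\Omega_{[w],1}$ identities (their source is $w$). All these exist by Fact A, since the words concerned are equal modulo $\mathcal P$.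

Next we collapse the part left of the pointer letter by letter from the left, and the part right of it letter by letter from the right. For $f\in M^1$ define $\Theta_f(u):\hat f u\to\widehat{f[u]}$ by
$$\Theta_f(\emptyset)=\hat f,\qquad \Theta_f(ux)=(\Theta_f(u)+x)\,\Theta_{f[u],x},$$
and put $\Theta(p)=\Theta_1(p):p\to\widehat{[p]}$. Define $\Psi(q):q\to\widehat{[q]}$ by
$$\Psi(\emptyset)=\mathrm{id},\qquad \Psi(xq)=(x+\Psi(q))\,\Psi_{x,[q]}.$$
Collapsing may be interrupted:
$$\Theta(pu)=(\Theta(p)+u)\,\Theta_{[p]}(u).\tag{3}$$
This is clear for $u=\emptyset$. If it holds for $u$, then with $f=[p]$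
$$\Theta(pux)=(\Theta(pu)+x)\,\Theta_{f[u],x}=(\Theta(p)+u+x)(\Theta_f(u)+x)\,\Theta_{f[u],x}=(\Theta(p)+ux)\,\Theta_f(ux).$$

Finally, for a vertex $pq$ of $S(\mathcal P,w)$ with the pointer between $p$ and $q$, put
$$B(p|q)=(\Theta(p)+\Psi(q))\,\Omega_{[p],[q]}:\ pq\to w.\tag{4}$$
At the two ends of $w$ we get $B(\emptyset|w)=\Psi(w)$ and $B(w|\emptyset)=\Theta(w)$. Both are elements of $D(\mathcal P,w)$, because $\widehat{[w]}=w$.

**Lemma 4 (crossing a letter).** If $pxq$ is a vertex, $x\in\Sigma$, $f=[p]$, $s=[q]$, then $B(p|xq)^{-1}B(px|q)=t(f,x,s)$, where
$$t(f,x,s)=\Omega_{f,[x]s}^{-1}\,(\hat f+\Psi_{x,s})^{-1}\,(\Theta_{f,x}+\hat s)\,\Omega_{f[x],s}\in D(\mathcal P,w)$$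
depends only on $(f,x,s)$.

*Proof.* The purpose is to exhibit a common first factor that involves the words $p,q$ themselves. Insert $\Psi(xq)=(x+\Psi(q))\Psi_{x,s}$ and $\Theta(px)=(\Theta(p)+x)\Theta_{f,x}$ in (4), write $\Theta(p)=\Theta(p)\,\hat f$ and $\Psi(q)=\Psi(q)\,\hat s$, and use the interchange law:
$$B(p|xq)=\bigl(\Theta(p)+(x+\Psi(q))\Psi_{x,s}\bigr)\Omega_{f,[x]s}=(\Theta(p)+x+\Psi(q))\,(\hat f+\Psi_{x,s})\,\Omega_{f,[x]s},$$
$$B(px|q)=\bigl((\Theta(p)+x)\Theta_{f,x}+\Psi(q)\bigr)\Omega_{f[x],s}=(\Theta(p)+x+\Psi(q))\,(\Theta_{f,x}+\hat s)\,\Omega_{f[x],s}.$$
In $B(p|xq)^{-1}B(px|q)$ the common factor cancels. $\square$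

**Lemma 5 (applying a cell).** Let $e=(L,u\to v,R)$ be an edge of $S(\mathcal P,w)$ of type $\tau=(f,u\to v,s)$, and let $h=f[u]=f[v]$. Then $B(Lu|R)^{-1}\,e\,B(Lv|R)=a(\tau)$, where
$$a(\tau)=\Omega_{h,s}^{-1}\Bigl(\Theta_f(u)^{-1}\bigl(\hat f+(u\to v)\bigr)\Theta_f(v)+\hat s\Bigr)\Omega_{h,s}\in D(\mathcal P,w)$$
depends only on $\tau$.

*Proof.* By (3) and interchange,
$$B(Lu|R)=(\Theta(L)+u+\Psi(R))\,(\Theta_f(u)+\hat s)\,\Omega_{h,s},$$
and similarly for $v$. Next we push the cell through the collapsing of $L$ and $R$, again by interchange:
$$e\,B(Lv|R)=\bigl(L+(u\to v)+R\bigr)\,(\Theta(L)+v+\Psi(R))\,(\Theta_f(v)+\hat s)\,\Omega_{h,s}$$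
$$=(\Theta(L)+u+\Psi(R))\,\bigl(\hat f+(u\to v)+\hat s\bigr)\,(\Theta_f(v)+\hat s)\,\Omega_{h,s}.$$
The factor $\Theta(L)+u+\Psi(R)$ cancels in $B(Lu|R)^{-1}eB(Lv|R)$. What remains is
$$\Omega_{h,s}^{-1}(\Theta_f(u)+\hat s)^{-1}\bigl(\hat f+(u\to v)+\hat s\bigr)(\Theta_f(v)+\hat s)\Omega_{h,s}=a(\tau).\qquad\square$$

*Example: all labels for $F$.* Over $\mathcal X$ with $w=x$ we have $\hat\theta=x$. Choose $\Theta_{1,x}$, $\Psi_{x,1}$, $\Omega_{1,\theta}$, $\Omega_{\theta,1}$ to be the identity of $x$, and $\Theta_{\theta,x}=\Psi_{x,\theta}=\Omega_{\theta,\theta}=(xx\to x)$. Then $\Theta(x)=\Psi(x)=1$. For the letters, $t(1,x,1)$ is a product of identities, and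
$$t(1,x,\theta)=(x\to xx)(xx\to x)=1,\qquad t(\theta,x,1)=(x\to xx)(xx\to x)=1,$$
$$t(\theta,x,\theta)=(x\to xx)\bigl(x+(x\to xx)\bigr)\bigl((xx\to x)+x\bigr)(xx\to x)=\Delta_0^{-1},$$
with $\Delta_0$ from (1). For the cells, $\Theta_1(x)=\mathrm{id}$ and $\Theta_1(xx)=(xx\to x)$ give $a(1,x\to x^2,s)=1$ for both $s$. Since $\Theta_\theta(x)=(xx\to x)$ and $\Theta_\theta(xx)=((xx\to x)+x)(xx\to x)$,
$$\Theta_\theta(x)^{-1}\bigl(x+(x\to xx)\bigr)\Theta_\theta(xx)=\Delta_0^{-1}.$$
Hence $a(\theta,x\to x^2,1)=\Delta_0^{-1}$, and $a(\theta,x\to x^2,\theta)=\Delta_1^{-1}$ with
$$\Delta_1=(x\to xx)(\Delta_0+x)(xx\to x).$$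
The formula of Lemma 5 shows that $a(f,v\to u,s)=a(f,u\to v,s)^{-1}$. So all labels of pointer moves and cells are among $1,\Delta_0^{\pm1},\Delta_1^{\pm1}$: finitely many, where labels of edges without a pointer had to be infinitely many. Any loop at $x$ can be written by moving a pointer about and applying cells, so $F$ is generated by $\Delta_0$ and $\Delta_1$.

## 7. Leftmost derivations and the travel of the pointer

It remains to control how far the pointer travels. A careless order is expensive. Over $\mathcal X$, grow $x$ to $x^k$ with $k-1$ splits, then alternately split the first and the last letter, $k$ times each. This derivation $x\to x^{3k}$ has $3k-1$ cells, but between two of the last $2k$ steps the pointer crosses at least $k-1$ letters, so at least $(2k-1)(k-1)$ letters in all. That is quadratic in the number of cells, and closing up the loop takes only $3k-1$ merges. The remedy is to apply, at each moment, the leftmost cell that can be applied.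

**Theorem 6.** Let $\mathcal P,w$ be arbitrary and let $T$ be a finite set of types of edges of $S(\mathcal P,w)$. There is a finite set $Y_T\subset D(\mathcal P,w)$ such that every nontrivial $\Delta\in D(\mathcal P,w)$ whose reduced diagram has all cell types in $T$ is a product of at most
$$(2K-1)\,\#(\Delta)+|w|+2$$
elements of $Y_T^{\pm1}$, where $K\ge1$ is an upper bound for the lengths of the words $v$ over $(f,u\to v,s)\in T$.

*Proof.*

**Step 1: the finite set.** We collect the labels that can occur. Let $\mathcal K_T$ be the set of the triples $([p],x,[q])$ with $pxq=w$, $x\in\Sigma$, together with the triples $(f[v'],x,[v'']s)$ with $(f,u\to v,s)\in T$ and $v=v'xv''$, $x\in\Sigma$. It is finite. For each triple $(f',x,s')$ in it, $f'[x]s'=[w]$, since $T$ consists of types of edges of $S(\mathcal P,w)$; so $t$ is defined on $\mathcal K_T$. Put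
$$Y_T=\{t(\kappa):\kappa\in\mathcal K_T\}\cup\{a(\tau):\tau\in T\}\cup\{\Psi(w),\Theta(w)\}.$$
This is a finite subset of $D(\mathcal P,w)$. Now let $\Delta$ be as in the statement, and let $n=\#(\Delta)\ge1$.

**Step 2: the leftmost derivation.** We fix the order of the cells. Start from the top path $w_0=w$ of the reduced diagram $\Delta$. At each step, call a remaining cell available if its top path is contained in the current path. While cells remain, available ones exist by Lemma 1(3). Their top paths are pairwise edge-disjoint, since an edge is on the top path of at most one cell, so it makes sense to apply the leftmost available cell. This gives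
$$\Delta=e_1\cdots e_n,\qquad e_i=(L_i,u_i\to v_i,R_i),$$
where $e_i$ corresponds to a cell $c_i$ and goes from $w_{i-1}=L_iu_iR_i$ to $w_i=L_iv_iR_i$, with $w_n=w$ and $\tau(e_i)\in T$.

**Step 3: all letters met on the way have triples in $\mathcal K_T$.** We show by induction on $i$ that for each factorization $w_i=pxq$ with $x\in\Sigma$ the triple $([p],x,[q])$ is in $\mathcal K_T$. For $i=0$ this is the definition. Let $i\ge1$. If the letter is inside $v_i=v'xv''$, then $p=L_iv'$ and $q=v''R_i$, and the triple is $([L_i][v'],x,[v''][R_i])$, which is in $\mathcal K_T$ because $\tau(e_i)=([L_i],u_i\to v_i,[R_i])\in T$. If the letter is in $L_i$ or in $R_i$, it is also a letter of $w_{i-1}$; passing from $w_{i-1}$ to $w_i$ replaces $u_i$ by $v_i$ on one side of it, and $[u_i]=[v_i]$, so its triple is the same, and the induction hypothesis applies.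

**Step 4: the factorization.** We rewrite $\Delta$ in terms of labels. By Lemma 5,
$$e_i=B(L_iu_i|R_i)\;a(\tau(e_i))\;B(L_iv_i|R_i)^{-1}.$$
By Lemma 4 and Step 3, for two splittings $p|q$ and $p'|q'$ of the same $w_i$, the element $B(p|q)^{-1}B(p'|q')$ is a product of $\bigl||p|-|p'|\bigr|$ factors $t(\kappa)^{\pm1}$ with $\kappa\in\mathcal K_T$, one for each letter crossed. Put
$$m_0=B(\emptyset|w)^{-1}B(L_1u_1|R_1),\qquad m_i=B(L_iv_i|R_i)^{-1}B(L_{i+1}u_{i+1}|R_{i+1})\ (1\le i<n),$$
$$m_n=B(L_nv_n|R_n)^{-1}B(w|\emptyset).$$
Since $B(\emptyset|w)=\Psi(w)$ and $B(w|\emptyset)=\Theta(w)$, multiplying the $e_i$ gives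
$$\Delta=\Psi(w)\cdot m_0\cdot a(\tau(e_1))\cdot m_1\cdot a(\tau(e_2))\cdots a(\tau(e_n))\cdot m_n\cdot\Theta(w)^{-1}.\tag{5}$$
So $m_0$ moves the pointer in $w_0$ from the left end to just after $u_1$; for $1\le i<n$, $m_i$ moves it in $w_i$ from just after $v_i$ to just after $u_{i+1}$; and $m_n$ moves it in $w_n=w$ from just after $v_n$ to the right end. Each letter crossed costs one factor of $Y_T^{\pm1}$.

**Step 5: leftward travel.** Here the leftmost order is used. There is no leftward travel in $m_0$ and $m_n$. Let $1\le i<n$, and suppose that $m_i$ moves left, that is, the right end of $u_{i+1}$ is strictly left of the right end of $v_i$ in $w_i$. We claim that $u_{i+1}$ contains a letter of $v_i$.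

Suppose not, so the top path of $c_{i+1}$ contains no edge of the bottom path of $c_i$. Then $u_{i+1}$ and $v_i$ are disjoint nonempty intervals of $w_i=L_iv_iR_i$, and by the position of the right ends $u_{i+1}$ lies inside $L_i$. Hence the top path of $c_{i+1}$ is also contained in the path $w_{i-1}=L_iu_iR_i$, to the left of $u_i$. So $c_{i+1}$ was available at step $i$ and lay to the left of $c_i$, contrary to the choice of $c_i$.

By the claim, the pointer ends up at least one letter of $v_i$ to the right of the left end of $v_i$, so the move crosses at most $|v_i|-1\le K-1$ letters. The total leftward travel $\ell$ therefore satisfies $\ell\le(n-1)(K-1)$.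

**Step 6: rightward travel.** We get it from bookkeeping. Consider the number of letters to the right of the pointer. It is $|w|$ at the start and $0$ at the end. Applying a cell takes the pointer from $L_iu_i|R_i$ to $L_iv_i|R_i$ and does not change it. It increases by $1$ at each leftward crossing and decreases by $1$ at each rightward crossing. So the total rightward travel is $|w|+\ell$.

**Step 7: the count.** The factors in (5) are $n$ labels $a(\tau(e_i))$, the two end factors, and $|w|+2\ell$ crossings. Their number is
$$n+2+|w|+2\ell\ \le\ n+2+|w|+2n(K-1)=(2K-1)\,n+|w|+2.\qquad\square$$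

*Check on $\Delta_0$.* Writing $|$ for the pointer, the positions are $|x$, then $x|$, apply $c_1$: $xx|$, move to $x|x$, apply $c_2$: $xx|x$, move to $xxx|$, apply $c_3$: $xx|$, apply $c_4$: $x|$. The leftward travel is $1$ and the rightward travel is $2=|w|+1$, so (5) has $4+2+1+2=9$ factors; the bound with $K=2$ is $15$. By the table of Section 6 all factors are trivial except $a(\theta,x^2\to x,1)=\Delta_0$, and the product is $\Delta_0$, as it must be.

## 8. Property B for every finitely generated diagram group

**Theorem 7.** If $D(\mathcal P,w)$ is finitely generated, then it satisfies Property B.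

*Proof.* If the group is trivial there is nothing to prove. Otherwise let $S$ be a finite generating set.

**Lower bound on $|\Delta|$.** By Lemma 2, $C_1=1/\max_{s\in S}\#(s)$ works.

**Upper bound on $|\Delta|$.** Let $T$ be the set of types of the cells of the reduced diagrams of the elements of $S^{\pm1}$. It is finite, and by Lemma 3 every reduced spherical diagram has all its cell types in $T$. By Theorem 6, every nontrivial $\Delta$ is a product of at most
$$(2K-1)\,\#(\Delta)+|w|+2\ \le\ (2K+|w|+1)\,\#(\Delta)$$
elements of the finite set $Y_T^{\pm1}$; the inequality uses $\#(\Delta)\ge1$. Let $N=\max_{y\in Y_T}|y|$, which is finite since $S$ generates. Then $|\Delta|\le N(2K+|w|+1)\,\#(\Delta)$. If $N=0$, every nontrivial $\Delta$ would be a product of trivial elements, which is impossible; so the constant is positive. For $\Delta=1$ both sides are $0$. $\square$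

## 9. Finiteness of the set of types, and finitely generated subgroups

Let $\mathcal T(\mathcal P,w)$ be the set of types of cells that occur in reduced spherical $(w,w)$-diagrams. The proof of Theorem 7 used finite generation only through the finiteness of this set, and this can be turned into a criterion.

**Theorem 8.** For arbitrary $\mathcal P,w$, the group $D(\mathcal P,w)$ is finitely generated if and only if $\mathcal T=\mathcal T(\mathcal P,w)$ is finite. In that case $Y_{\mathcal T}$ is a finite generating set, and for all $\Delta\ne1$
$$|\Delta|_{Y_{\mathcal T}}\le(2K-1)\,\#(\Delta)+|w|+2,$$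
where $K$ is the maximal length of a side of a relation occurring in $\mathcal T$ (and $K=1$ if $\mathcal T=\varnothing$).

*Proof.* If a finite set $S$ generates, then by Lemma 3 all elements of $\mathcal T$ are types of cells of elements of $S^{\pm1}$, so $\mathcal T$ is finite. If $\mathcal T$ is finite, apply Theorem 6 with $T=\mathcal T$: every nontrivial $\Delta$ is a product of the stated number of elements of $Y_{\mathcal T}^{\pm1}$, so $Y_{\mathcal T}$ generates. $\square$

*Example of infinite $\mathcal T$.* Let $\mathcal Q=\langle q,r,a,b,c\mid q=raq,\ a=b,\ b=c,\ c=a\rangle$ and $w=q$. For $k\ge0$ consider the loop that goes from $q$ to $(ra)^{k+1}q$ by $k+1$ replacements $q\to raq$, then runs the last letter $a$ around $a\to b\to c\to a$, and then returns to $q$ by $k+1$ replacements $raq\to q$ at the right end. Its diagram is reduced. Each replacement $raq\to q$ has a top path containing either the new edge $a$ or a new edge $q$ made by an earlier replacement $raq\to q$, so this top path is not the bottom path of a cell $q\to raq$; no cell $q\to raq$ comes after a cell $raq\to q$; and the three cells on the letter $a$ contain no inverse pair. The type of its cell $a\to b$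 is $([(ra)^kr],\,a\to b,\,[q])$. A word without the letter $q$ admits only replacements among $a,b,c$, which keep the length. So the classes $[(ra)^kr]$ are different for different $k$, the set $\mathcal T(\mathcal Q,q)$ is infinite, and $D(\mathcal Q,q)$ is not finitely generated, although $\mathcal Q$ is finite.

Even without finite generation of the whole group, finitely generated subgroups are under control inside somewhat larger ones.

**Theorem 9.** Let $H\le D(\mathcal P,w)$ be a finitely generated subgroup, where $D(\mathcal P,w)$ need not be finitely generated. There are a finitely generated subgroup $H'$ with $H\le H'\le D(\mathcal P,w)$ and constants $c,C>0$ such that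
$$c\,\#(h)\le|h|_{H'}\le C\,\#(h)\qquad\text{for all }h\in H.$$

*Proof.* If $H=1$, take $H'=1$. Otherwise let $T$ be the finite set of cell types of the elements of a finite symmetric generating set of $H$. By Lemma 3 all elements of $H$ have cell types in $T$. Take $H'=\langle Y_T\rangle$ with word length given by $Y_T$. Theorem 6 gives $H\le H'$ and $|h|_{H'}\le(2K+|w|+1)\,\#(h)$ for $h\ne1$; for $h=1$ both sides are $0$. Lemma 2, applied to $H'\ne1$, gives the lower bound. $\square$

## 10. Change of realization, undistorted subgroups, Hilbert space compression

**Corollary 10.** If $\phi:D(\mathcal P,w)\to D(\mathcal P',w')$ is an isomorphism of finitely generated diagram groups, then $\#$ and $\#\circ\phi$ are bi-Lipschitz equivalent. So Property B, a priori a property of the pair $(\mathcal P,w)$, holds for every realization.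

*Proof.* By Theorem 7 each of them is bi-Lipschitz equivalent to a word length, for generating sets that we may choose to correspond under $\phi$. $\square$

Recall that a finitely generated subgroup $G$ of a finitely generated group $H$ is undistorted if $|g|_G\le C\,|g|_H$ for some constant $C$ and all $g\in G$. For instance, $2\mathbb Z\le\mathbb Z$ is undistorted: $2n$ has length $|n|$ in $2\mathbb Z$ and $2|n|$ in $\mathbb Z$.

**Corollary 11.** Let $\mathcal P$ be a subpresentation of $\mathcal P'$ and suppose $D(\mathcal P,w)$ is finitely generated. Then $D(\mathcal P,w)$ is undistorted in every finitely generated subgroup $H$ of $D(\mathcal P',w)$ containing it.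

*Proof.* A diagram over $\mathcal P$ is a diagram over $\mathcal P'$, and it has the same dipoles in both roles. So reduced diagrams over $\mathcal P$ are reduced over $\mathcal P'$, and by Fact B the group $D(\mathcal P,w)$ embeds in $D(\mathcal P',w)$ with the same $\#$. Assume $D(\mathcal P,w)\ne1$, the other case being trivial. For $g\in D(\mathcal P,w)$, Lemma 2 applied to $H$ gives $|g|_H\ge c\,\#(g)$ for some $c>0$, and Theorem 7 gives $c\,\#(g)\ge c'\,|g|_{D(\mathcal P,w)}$ for some $c'>0$. $\square$

The last consequence concerns maps to Hilbert spaces. The Hilbert space compression of a finitely generated group $G$ with a word length is the supremum of the $\alpha\in[0,1]$ for which there are a Lipschitz map $F$ from $G$ to a Hilbert space and a constant $c>0$ with $\|F(g)-F(h)\|\ge c\,|g^{-1}h|^\alpha$ for all $g,h$. It is called equivariant if $F$ is required to be an orbit map of an affine isometric action. For example, $\mathbb Z$ acts on $\mathbb R$ by translations, and the inclusion $\mathbb Z\to\mathbb R$ shows that its equivariant compression is $1$.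

**Corollary 12.** Every finitely generated diagram group has (equivariant) Hilbert space compression at least $1/2$.

*Proof.* Write $G=D(\mathcal P,w)$ for a realization of the group; if $G=1$ the claim is trivial. By Farley (*Finiteness and CAT(0) properties of diagram groups*, Topology 42 (2003)), $G$ acts on a CAT(0) cube complex with a base vertex $x_0$ such that the combinatorial distance between $gx_0$ and $hx_0$ is $\#(g^{-1}h)$. This distance counts the hyperplanes that separate the two vertices.

Let $\mathcal H$ be the set of half-spaces, that is, of oriented hyperplanes, two for each hyperplane. For a vertex $y$ let $\chi_y$ be the indicator function of the set of half-spaces containing $y$. For two vertices $y,z$, the function $\chi_y-\chi_z$ takes the values $\pm1$ on exactly two half-spaces for each hyperplane separating $y$ from $z$, and $0$ elsewhere. So it lies in $\ell^2(\mathcal H)$, and its squared norm is twice the distance from $y$ to $z$. Let $\pi$ be the unitary representation of $G$ on $\ell^2(\mathcal H)$ by permutation of half-spaces; the permutation action takes $\chi_y$ to $\chi_{gy}$. Then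
$$g\cdot\xi=\pi(g)\xi+\chi_{gx_0}-\chi_{x_0}$$
is an affine isometric action, because
$$g\cdot(h\cdot\xi)=\pi(gh)\xi+(\chi_{ghx_0}-\chi_{gx_0})+(\chi_{gx_0}-\chi_{x_0})=(gh)\cdot\xi.$$
Its orbit map $F(g)=g\cdot0=\chi_{gx_0}-\chi_{x_0}$ satisfies
$$\|F(g)-F(h)\|=\sqrt{2\,\#(g^{-1}h)}.$$
By Theorem 7, $\#(g^{-1}h)\ge C_2^{-1}|g^{-1}h|$, so this norm is at least $\sqrt{2/C_2}\;|g^{-1}h|^{1/2}$. And $F$ is Lipschitz: since $\sqrt m\le m$ for integers $m\ge0$, the norm is at most $\sqrt2\,\#(g^{-1}h)\le\sqrt2\,C_1^{-1}|g^{-1}h|$. $\square$
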